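\title{The reduced weak separation complex has the homotopy type of a sphere}

\begin{abstract}
Two $k$-subsets of the cyclically ordered set $\{1,\dots,n\}$ are weakly separated if their two differences do not interlace. The collections of pairwise weakly separated $k$-subsets that avoid the $n$ cyclic intervals form a simplicial complex of dimension $k(n-k)-n$. We prove that for all $2\le k\le n-2$ this complex is homotopy equivalent to the $(n-4)$-sphere. The proof compares the complex, through Quillen's fiber lemma, with a finite poset of sign functions on $4$-subsets that does not depend on $k$, and then reads off the homotopy type from the case $k=2$.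
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 4$ and $2\le k\le n-2$, and give $[n]=\{1,\dots,n\}$ its cyclic order. Elements $a,b,c,d\in[n]$ are \emph{cyclically ordered} if $a<b<c<d$ holds after a cyclic rotation of the list. Two $k$-subsets $I,J\subseteq[n]$ are \emph{weakly separated}, in the sense of Leclerc and Zelevinsky, if there are no cyclically ordered $a,b,c,d$ with $a,c\in I\setminus J$ and $b,d\in J\setminus I$. Let $\Delta_{k,n}$ be the simplicial complex with vertex set $\binom{[n]}{k}$ whose faces are the collections of pairwise weakly separated $k$-subsets.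

A cyclic interval $\{i,i+1,\dots,i+k-1\}$ (indices modulo $n$) cannot contain $a,c$ and miss $b,d$ for cyclically ordered $a,b,c,d$. So the $n$ cyclic intervals are weakly separated from every $k$-subset, they belong to every maximal face, and $\Delta_{k,n}$ is a cone. The topology is carried by the \emph{reduced weak separation complex} $\widetilde{\Delta}_{k,n}$, the subcomplex induced on the $k$-subsets that are not cyclic intervals; equivalently, the link in $\Delta_{k,n}$ of the simplex formed by the cyclic intervals.

For $k=2$ a $2$-subset is a chord of a convex $n$-gon, two chords are weakly separated exactly when they do not cross, and the cyclic intervals are the sides. Thus $\widetilde{\Delta}_{2,n}$ is the complex of noncrossing diagonals. It is the boundary complex of the dual associahedron, an $(n-4)$-sphere; this is the one known fact about weak separation on which our proof rests. Since $I\setminus J=([n]\setminus J)\setminus([n]\setminus I)$, complementation gives an isomorphism $\widetilde{\Delta}_{k,n}\cong\widetilde{\Delta}_{n-k,n}$, so $k=n-2$ is covered as well. For general $k$, Oh, Postnikov and Speyer showed that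 all maximal faces of $\Delta_{k,n}$ have $k(n-k)+1$ elements, so $\widetilde{\Delta}_{k,n}$ is pure of dimension $k(n-k)-n$. For $k=2$ this number is $n-4$, and one might expect a sphere of dimension $k(n-k)-n$ in general.

A second picture points to a different answer. Take a function $h\colon[n]\to\mathbb{R}$ and plot the points $(i,h(i))$. For a real polynomial $g$ of degree at most $2$ whose graph misses these points, put $I_g=\{i: h(i)<g(i)\}$. Two such sets $I_g$ and $I_{g'}$ never interlace: $g-g'$ is positive on $I_g\setminus I_{g'}$ and negative on $I_{g'}\setminus I_g$, so four alternating points would give it three roots. If $h$ is itself the restriction of a polynomial of degree at most $2$, then $I_g=\{i:(g-h)(i)>0\}$ is an interval or the complement of one. The family of all $I_g$ depends only on $h$ modulo such polynomials and up to positive scaling, and the nonzero classes form the sphere $(\mathbb{R}^{n-3}\setminus 0)/\mathbb{R}_{>0}\cong S^{n-4}$. So each point of one fixed sphere $S^{n-4}$ selects a collection of pairwise weakly separated $k$-sets, for every $k$ at once. The question whether $\widetilde{\Delta}_{k,n}$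 is homotopy equivalent to the $(n-4)$-sphere for every $2\le k\le n-2$ comes from Santos, Stump and Welker~\cite{SSW}. The answer is yes.

\begin{theorem}\label{thm:main}
For all $n\ge 4$ and $2\le k\le n-2$, the complex $\widetilde{\Delta}_{k,n}$ is homotopy equivalent to the $(n-4)$-sphere.
\end{theorem}

\begin{remark}
``Homotopy equivalent'' cannot be improved to ``homeomorphic'' when $3\le k\le n-3$, since then $\dim\widetilde{\Delta}_{k,n}-(n-4)=(k-2)(n-k-2)>0$. The first such case is $k=3$, $n=6$: a $3$-dimensional complex on $20-6=14$ vertices with the homotopy type of $S^2$. The dimension formula is used only in this remark.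
\end{remark}

The proof replaces the sphere of functions $h$ by a finite poset $\mathcal{G}'_n$ of sign functions on the $4$-subsets of $[n]$, defined in Section~\ref{sec:signings} by a condition on $5$-subsets. Section~\ref{sec:comparison} constructs an order-preserving map from $\mathcal{G}'_n$ to the opposite of the face poset of $\widetilde{\Delta}_{k,n}$, works out $n=4$ and $n=5$, and reduces Theorem~\ref{thm:main} to two statements: the fibers of the map are contractible (Theorem~\ref{thm:fibers}, proved in Sections~\ref{sec:extension}--\ref{sec:moves} by induction on $n$), and the map is well defined (Proposition~\ref{prop:noninterval}, proved in Section~\ref{sec:noninterval}).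

We write $I\cup a$ and $I\setminus a$ for $I\cup\{a\}$ and $I\setminus\{a\}$, and $abc$ for $\{a,b,c\}$. A $d$-set is a set with $d$ elements.

\section{Signings}\label{sec:signings}

\subsection{Weak separation as a condition on 4-sets}

Let $G$ be a finite totally ordered set and $Q=\{q_1<q_2<\dots<q_d\}$ a nonempty subset. A set $I\subseteq G$ is \emph{positive on $Q$} if $I\cap Q=\{q_1,q_3,\dots\}$ and \emph{negative on $Q$} if $I\cap Q=\{q_2,q_4,\dots\}$.

The induction on $n$ will delete the element $n$ from sets that contain it, and so produce sets of different sizes. We therefore call subsets $I,J\subseteq[n]$ of \emph{any} sizes \emph{separated} if there are no cyclically ordered $a,b,c,d$ with $a,c\in I\setminus J$ and $b,d\in J\setminus I$. For two $k$-sets this is weak separation. Similarly, a \emph{cyclic interval} of a subset $S\subseteq[n]$ is a set of cyclically consecutive elements of $S$, where $\emptyset$ and $S$ are allowed; the complement in $S$ of a cyclic interval of $S$ is again one.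

\begin{lemma}\label{lem:foursets}
Let $I,J\subseteq[n]$.
\begin{enumerate}
\item[(a)] $I$ and $J$ are separated if and only if there is no $4$-set on which one of them is positive and the other is negative.
\item[(b)] If $Z$ is a cyclic interval of $S\subseteq[n]$, then $Z$ is neither positive nor negative on any $4$-set $Q\subseteq S$.
\item[(c)] If $I$ is not a cyclic interval of $[n]$, then $I$ is positive or negative on some $4$-set.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a,b,c,d$ are cyclically ordered and $Q=\{a,b,c,d\}=\{q_1<\dots<q_4\}$, then $ac$ and $bd$ are the pairs $q_1q_3$ and $q_2q_4$ in some order, and the condition $a,c\in I\setminus J$, $b,d\in J\setminus I$ says $I\cap Q=ac$, $J\cap Q=bd$.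

(b) The set $Z\cap Q$ is a cyclic interval of $Q$, while $q_1q_3$ and $q_2q_4$ are not.

(c) The set $I$ consists of at least two maximal runs of cyclically consecutive elements. Choose $a$ in a run, $b$ in the gap after it, $c$ in the next run and $d$ in the gap after that. Then $I\cap abcd=ac$.
\end{proof}

So each set $I$ puts signs on some of the $4$-sets, the cyclic intervals are the sets that put no sign, and two sets are separated when their signs never disagree. The size $k$ plays no role in this description. A face of $\widetilde{\Delta}_{k,n}$ thus determines a partial assignment of signs to $4$-sets, and we study its extensions to all $4$-sets. The extensions to allow are those that look, on every $5$-set, like the signs produced by a function $h$.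

\subsection{Admissible sequences and signings}

Order the signs by $-<0<+$. A nonempty sequence in $\{+,0,-\}$ is \emph{admissible} if it is all zero, or if it is weakly monotone with at most one zero. The sequences of the second kind are those of the form $\varepsilon^i\,0^e\,(-\varepsilon)^j$ with $\varepsilon\in\{+,-\}$, $i,j\ge 0$, $e\in\{0,1\}$. We use the following properties, which follow from the definition.
\begin{enumerate}
\item[(A1)] Deleting entries, reversing, and negating preserve admissibility.
\item[(A2)] An admissible sequence with two zeros is all zero.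
\item[(A3)] In an admissible sequence that is not all zero, the zero (if there is one) may be replaced by any sign.
\item[(A4)] A sequence $(s_0,s_1,\dots,s_m)$ is admissible if and only if either $s_0=0$ and $s_1=\dots=s_m$; or $s_0=+$ and $(s_1,\dots,s_m)$ is weakly decreasing with at most one zero; or $s_0=-$ and $(s_1,\dots,s_m)$ is weakly increasing with at most one zero.
\end{enumerate}

For $P=\{p_1<\dots<p_m\}$ list the subsets with one element removed as
\[
P^1=P\setminus p_m,\quad P^2=P\setminus p_{m-1},\quad\dots,\quad P^m=P\setminus p_1 .
\]
If $g$ is larger than every element of $R$, then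
\begin{equation}\label{eq:facets}
(R\cup g)^1=R,\qquad (R\cup g)^{i+1}=R^i\cup g\quad(1\le i\le |R|).
\end{equation}

\begin{definition}
Let $G$ be a finite totally ordered set and $d\ge 1$. A \emph{$d$-signing} of $G$ is a function $\chi\colon\binom{G}{d}\to\{+,0,-\}$ such that $(\chi(P^1),\dots,\chi(P^{d+1}))$ is admissible for every $(d+1)$-set $P\subseteq G$. We write $\mathcal{A}_d(G)$ for the set of $d$-signings of $G$. For $\chi\in\mathcal{A}_d(G)$ let $V(\chi)$ be the family of all $I\subseteq G$ such that, for every $d$-set $Q$,
\[
I\text{ positive on }Q\ \Rightarrow\ \chi(Q)=+,\qquad I\text{ negative on }Q\ \Rightarrow\ \chi(Q)=- .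
\]
\end{definition}

Our interest is in $d=4$; smaller $d$ enter through the second of two operations. For $G'\subseteq G$ the \emph{restriction} $\chi|_{G'}$ lies in $\mathcal{A}_d(G')$, and $I\in V(\chi)$ implies $I\cap G'\in V(\chi|_{G'})$. For $d\ge 2$ and $g=\max G$ the \emph{contraction} $\chi/g\colon T\mapsto\chi(T\cup g)$ lies in $\mathcal{A}_{d-1}(G\setminus g)$: by \eqref{eq:facets} its sequence at $R$ is the sequence of $\chi$ at $R\cup g$ with the first entry deleted.

For sign functions $\varphi_1,\varphi_2$ on a common domain write $\varphi_1\le\varphi_2$ if $\varphi_1$ agrees with $\varphi_2$ wherever $\varphi_2\neq 0$. Going up in this partial order turns nonzero values into zeros. (Inequalities between single values always refer to $-<0<+$.) Let $\mathcal{G}_n$ be the poset $\mathcal{A}_4([n])$ with this order. The zero function $0$ is its maximum, and $\mathcal{G}_n$ is a single point for $n\le 3$. For a family $\sigma$ of subsets of $[n]$ put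
\[
\mathcal{G}_n(\sigma)=\{\chi\in\mathcal{G}_n:\sigma\subseteq V(\chi)\}.
\]

\begin{lemma}\label{lem:V}
Let $\chi,\chi_1,\chi_2\in\mathcal{G}_n$. Any two members of $V(\chi)$ are separated. If $\chi_1\le\chi_2$, then $V(\chi_1)\supseteq V(\chi_2)$; hence each $\mathcal{G}_n(\sigma)$ is a lower ideal of $\mathcal{G}_n$. The family $V(0)$ consists of the cyclic intervals of $[n]$.
\end{lemma}

\begin{proof}
The first and last claims follow from Lemma~\ref{lem:foursets}. If $I\in V(\chi_2)$ is positive or negative on $Q$, then $\chi_2(Q)\ne0$ is the required sign and $\chi_1(Q)=\chi_2(Q)$.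
\end{proof}

\subsection{Signings from divided differences}

Let $G\subseteq\mathbb{R}$ be finite and $h\colon G\to\mathbb{R}$. For nonempty $Q\subseteq G$ the \emph{divided difference}
\begin{equation}\label{eq:divdiff}
h[Q]=\sum_{z\in Q}\frac{h(z)}{\prod_{w\in Q\setminus z}(z-w)}
\end{equation}
is, by Lagrange's formula, the coefficient of $t^{|Q|-1}$ in the polynomial of degree at most $|Q|-1$ that agrees with $h$ on $Q$. Let $\chi_h(Q)$ be the sign of $h[Q]$ for $4$-sets $Q$. The next lemma connects the definitions above with the parabolas of the introduction.

\begin{lemma}\label{lem:divdiff}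
The function $\chi_h$ is a $4$-signing of $G$. If $g$ is a polynomial of degree at most $2$ with $g(z)\ne h(z)$ for all $z\in G$, then $\{z\in G:h(z)<g(z)\}\in V(\chi_h)$.
\end{lemma}

\begin{proof}
Let $P$ be a $5$-set and $f=h[P]\,t^4+f_3t^3+\cdots$ the polynomial of degree at most $4$ that agrees with $h$ on $P$. For $p\in P$ the polynomial $f-h[P]\prod_{w\in P\setminus p}(t-w)$ has degree at most $3$ and agrees with $h$ on $P\setminus p$. Its $t^3$ coefficient gives
\[
h[P\setminus p]=f_3+h[P]\sum_{w\in P}w\;-\;h[P]\,p .
\]
This is an affine function of $p$, so the numbers $h[P^1],\dots,h[P^5]$ are constant or strictly monotone, and their signs form an admissible sequence.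

For the second claim, $g[Q]=0$ for every $4$-set $Q=\{q_1<\dots<q_4\}$, so $h[Q]=(h-g)[Q]$. The denominators in \eqref{eq:divdiff} at $q_1,q_2,q_3,q_4$ have signs $-,+,-,+$. If the set is positive on $Q$, then $h-g$ has signs $-,+,-,+$ at these points and every term is positive; if it is negative on $Q$, every term is negative.
\end{proof}

The signings $\chi_h$ guide the definitions below, and the first claim of Lemma~\ref{lem:divdiff} is used once, in Section~\ref{sec:noninterval}. Nowhere do we assume that a given signing has the form $\chi_h$.

\subsection{Rotation and reversal}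

The definition of $\mathcal{G}_n$ uses the linear order of $[n]$, while separation uses only the cyclic order. The cyclic symmetry is nevertheless present, with a twist of signs. Let $\tau(i)=i+1$ for $i<n$ and $\tau(n)=1$. For $\chi\in\mathcal{G}_n$ define
\[
(\tau\chi)(\tau Q)=\begin{cases}\chi(Q)&\text{if }n\notin Q,\\ -\chi(Q)&\text{if }n\in Q.\end{cases}
\]

\begin{lemma}\label{lem:symmetry}
\begin{enumerate}
\item[(a)] The map $\chi\mapsto\tau\chi$ is an automorphism of the poset $\mathcal{G}_n$, and $V(\tau\chi)=\tau V(\chi)$. Hence it maps $\mathcal{G}_n(\sigma)$ isomorphically onto $\mathcal{G}_n(\tau\sigma)$.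
\item[(b)] Let $G^{\mathrm{op}}$ be $G$ with the reversed order. If $\chi\in\mathcal{A}_4(G)$, then $-\chi\in\mathcal{A}_4(G^{\mathrm{op}})$, and the family $V(-\chi)$ formed in $G^{\mathrm{op}}$ equals $V(\chi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P=\{p_1<\dots<p_5\}$ have sequence $(s_1,\dots,s_5)$, $s_i=\chi(P^i)$. If $n\notin P$, the sequence of $\tau\chi$ at $\tau P$ is the same. If $p_5=n$, then $\tau P=\{1<p_1+1<\dots<p_4+1\}$, whose list of $4$-subsets is $\tau P^2,\tau P^3,\tau P^4,\tau P^5,\tau P^1$. Since $n$ lies in $P^2,\dots,P^5$ and not in $P^1$, the new sequence is $(-s_2,-s_3,-s_4,-s_5,s_1)$. If the old sequence is $\varepsilon^i0^e(-\varepsilon)^j$ with $i\ge1$, which includes the nonzero constant sequences, the new one is $(-\varepsilon)^{i-1}0^e\varepsilon^{j+1}$. If the old one is $0(-\varepsilon)^4$, the new one is $\varepsilon^40$. If the old one is all zero, so is the new one. So $\tau\chi\in\mathcal{G}_n$, and $\tau$ preserves the order. Over $n$ rotations each of the four elements of a $4$-set $Q$ passes through $n$ exactly once and contributes one sign change; four is even, so $\tau^n=\mathrm{id}$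 on $\mathcal{G}_n$ and $\tau$ is an automorphism. If $n\notin Q$, then $I$ and $\tau I$ have the same sign on $Q$ and $\tau Q$. If $Q=\{q_1<q_2<q_3<n\}$, then $\tau$ sends $q_1,q_3$ to the second and fourth elements of $\tau Q$ and $q_2,n$ to the third and first, so the sign is exchanged. This matches the definition of $\tau\chi$.

(b) The sequence of $-\chi$ at a $5$-set is the sequence of $\chi$ reversed and negated, so (A1) applies. Reversal turns the first and third elements of a $4$-set into the fourth and second, so it exchanges positive and negative.
\end{proof}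

\section{The comparison map}\label{sec:comparison}

\subsection{Posets as spaces}

All posets are finite. A poset $P$ is identified with its \emph{order complex}, the simplicial complex of chains of $P$, and an order-preserving map with the induced simplicial map. A poset and its opposite have the same order complex. The order complex of the poset of nonempty faces of a simplicial complex $\Delta$ is the barycentric subdivision of $\Delta$, hence homeomorphic to $\Delta$. Contractible spaces are nonempty. We use the following standard facts.
\begin{enumerate}
\item[(T1)] A poset with a maximum or a minimum is a cone, hence contractible.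
\item[(T2)] (Quillen's fiber lemma.) An order-preserving map $f\colon P\to P'$ is a homotopy equivalence if $f^{-1}(P'_{\le y})$ is contractible for all $y\in P'$, or if $f^{-1}(P'_{\ge y})$ is contractible for all $y\in P'$.
\item[(T3)] Order-preserving maps $f,f'\colon P\to P'$ with $f(x)\le f'(x)$ for all $x$ are homotopic. In particular, let $\alpha\colon P\to P$ be order-preserving with $\alpha\ge\mathrm{id}$ or $\alpha\le\mathrm{id}$ pointwise, and let $\alpha$ be the identity on its image. Then $\alpha\colon P\to\alpha(P)$ and the inclusion are homotopy inverse, so $P\simeq\alpha(P)$.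
\item[(T4)] If two of the maps $f$, $f'$, $f'\circ f$ are homotopy equivalences, so is the third.
\end{enumerate}

\subsection{The map and the cases $n=4,5$}

Let $\mathcal{G}'_n=\mathcal{G}_n\setminus\{0\}$. For $\chi\in\mathcal{G}'_n$ let $\gamma_k(\chi)$ be the family of $k$-sets in $V(\chi)$ that are not cyclic intervals. By Lemma~\ref{lem:V} it is a face of $\widetilde{\Delta}_{k,n}$, and it shrinks as $\chi$ grows.

For $n=4$ there is one $4$-set and no $5$-set, so $\mathcal{G}'_4$ consists of two incomparable points $+$ and $-$, with $\gamma_2(+)=\{13\}$ and $\gamma_2(-)=\{24\}$. Both sides are $S^0$.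

\begin{example}\label{ex:five}
Let $n=5$. A signing is one admissible word
\[
\chi(1234)\,\chi(1235)\,\chi(1245)\,\chi(1345)\,\chi(2345).
\]
There are ten admissible words without a zero and ten with exactly one zero. A word with one zero lies above the two words obtained by filling in the zero, and $\mathcal{G}'_5$ is a single cycle with twenty elements,
\[
{+}{+}{+}{+}{+}\ <\ {+}{+}{+}{+}{0}\ >\ {+}{+}{+}{+}{-}\ <\ {+}{+}{+}{0}{-}\ >\ \cdots\ <\ {0}{+}{+}{+}{+}\ >\ {+}{+}{+}{+}{+}.
\]
A diagonal $ab$ of the pentagon has a sign on $Q$ when $a,b\in Q$ are not cyclically adjacent in $Q$. This gives the partial words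
\[
13\colon {+}{+}{\cdot}{\cdot}{\cdot}\qquad
14\colon {\cdot}{\cdot}{+}{+}{\cdot}\qquad
24\colon {-}{\cdot}{\cdot}{\cdot}{+}\qquad
25\colon {\cdot}{-}{-}{\cdot}{\cdot}\qquad
35\colon {\cdot}{\cdot}{\cdot}{-}{-}
\]
and $\gamma_2(\chi)$ is the set of diagonals whose partial word $\chi$ extends. Going once around the cycle:
\[
\begin{array}{l|l}
\chi & \gamma_2(\chi)\\ \hline
{+}{+}{+}{+}{+},\ \ {+}{+}{+}{+}{0},\ \ {+}{+}{+}{+}{-} & \{13,14\}\\
{+}{+}{+}{0}{-} & \{13\}\\
{+}{+}{+}{-}{-},\ \ {+}{+}{0}{-}{-},\ \ {+}{+}{-}{-}{-} & \{13,35\}\\
{+}{0}{-}{-}{-} & \{35\}\\
{+}{-}{-}{-}{-},\ \ {0}{-}{-}{-}{-},\ \ {-}{-}{-}{-}{-} & \{25,35\}\\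
{-}{-}{-}{-}{0} & \{25\}\\
{-}{-}{-}{-}{+},\ \ {-}{-}{-}{0}{+},\ \ {-}{-}{-}{+}{+} & \{24,25\}\\
{-}{-}{0}{+}{+} & \{24\}\\
{-}{-}{+}{+}{+},\ \ {-}{0}{+}{+}{+},\ \ {-}{+}{+}{+}{+} & \{14,24\}\\
{0}{+}{+}{+}{+} & \{14\}
\end{array}
\]
The complex $\widetilde{\Delta}_{2,5}$ is the $5$-cycle $13,35,25,24,14$, and $\gamma_2$ wraps $\mathcal{G}'_5$ once around it. Two features of the table are what the general proof needs. No value $\gamma_2(\chi)$ is empty. And for each nonempty face $\sigma$ the poset $\mathcal{G}_5(\sigma)$ is a path: it has three elements if $\sigma$ is an edge and seven if $\sigma$ is a vertex. The set $[5]\setminus I$ is positive exactly where $I$ is negative, so $\gamma_3(\chi)$ consists of the complements of the members of $\gamma_2(-\chi)$, and the same cycle wraps once around $\widetilde{\Delta}_{3,5}$.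
\end{example}

\subsection{Reduction to two statements}

\begin{theorem}\label{thm:fibers}
Let $n\ge1$ and $0\le k\le n$. If $\sigma\subseteq\binom{[n]}{k}$ is pairwise separated, then $\mathcal{G}_n(\sigma)$ is nonempty and contractible.
\end{theorem}

\begin{proposition}\label{prop:noninterval}
Let $n\ge4$ and $2\le k\le n-2$. If $\chi\in\mathcal{G}_n$ is not zero, then $V(\chi)$ contains a $k$-set that is not a cyclic interval.
\end{proposition}

Both hypotheses of Proposition~\ref{prop:noninterval} are needed: $V(0)$ consists of cyclic intervals, and for $k\in\{0,1,n-1,n\}$ every $k$-set is a cyclic interval.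

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal{F}_k$ be the poset of nonempty faces of $\widetilde{\Delta}_{k,n}$ under inclusion. By Lemma~\ref{lem:V} and Proposition~\ref{prop:noninterval}, $\gamma_k$ is an order-preserving map $\mathcal{G}'_n\to\mathcal{F}_k^{\mathrm{op}}$. For $\sigma\in\mathcal{F}_k$, the elements below $\sigma$ in $\mathcal{F}_k^{\mathrm{op}}$ are the faces containing $\sigma$, so
\[
\gamma_k^{-1}\big((\mathcal{F}_k^{\mathrm{op}})_{\le\sigma}\big)=\{\chi\in\mathcal{G}'_n:\sigma\subseteq V(\chi)\}=\mathcal{G}_n(\sigma).
\]
The last equality holds because $\sigma$ has a member, that member is not a cyclic interval, and so $\sigma\not\subseteq V(0)$. By Theorem~\ref{thm:fibers} these posets are contractible, and (T2) gives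
\[
\mathcal{G}'_n\simeq\mathcal{F}_k^{\mathrm{op}}\simeq\widetilde{\Delta}_{k,n}.
\]
The left side does not depend on $k$, and for $k=2$ the right side is an $(n-4)$-sphere.
\end{proof}

\section{Extending a signing by one point}\label{sec:extension}

We prove Theorem~\ref{thm:fibers} by restricting signings from $[n]$ to $[n-1]$, so we must know the ways in which a given $\omega\in\mathcal{G}_{n-1}$ extends to $[n]$. An extension is a choice of a sign $\psi(T)=\chi(T\cup n)$ for each triple $T\subseteq[n-1]$.

Consider first $\omega=\chi_h$ for $h\colon[n-1]\to\mathbb{R}$, extended by choosing a value $h(n)$. Let $g_T$ be the polynomial of degree at most $2$ that agrees with $h$ on $T$, and $e(T)=g_T(n)$. The cubic interpolant on $T\cup n$ is $g_T+h[T\cup n]\prod_{w\in T}(t-w)$, so $\psi(T)$ is the sign of $h(n)-e(T)$. As $h(n)$ grows, the triples change from $-$ to $+$ in the order of increasing $e(T)$. Part of this order is determined by $\omega$. If $f_Q$ is the cubic interpolant on a $4$-set $Q\subseteq[n-1]$ and $q\in Q$, then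
\[
e(Q\setminus q)=f_Q(n)-h[Q]\,\frac{\prod_{w\in Q}(n-w)}{n-q},
\]
so $e(Q^1)<\dots<e(Q^4)$ if $\omega(Q)=+$, the reverse holds if $\omega(Q)=-$, and the four numbers are equal if $\omega(Q)=0$. These relations make sense for every signing. Without the numbers $e(T)$, it has to be proved that they generate a partial order; the proof is an induction through contractions, which is why we allow all $d$.

\subsection{The poset of cells}

Let $\chi\in\mathcal{A}_d(G)$. For a $d$-set $Q$ and $1\le i<j\le d$ put
\[
Q^i\succ Q^j\ \text{ if }\chi(Q)=+,\qquad Q^j\succ Q^i\ \text{ if }\chi(Q)=-,\qquad Q^i\approx Q^j,\ Q^j\approx Q^i\ \text{ if }\chi(Q)=0 .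
\]
Two distinct $(d-1)$-sets $T,T'$ are related only through $Q=T\cup T'$, when this set has $d$ elements. In particular, for $T,T'\subseteq G'$ the relation is the same for $\chi$ and for $\chi|_{G'}$. For $d=4$ the relation is also the same for $(G,\chi)$ and $(G^{\mathrm{op}},-\chi)$, since both the list $Q^1,\dots,Q^4$ and the sign are reversed. A \emph{descending walk} is a sequence $T_0,\dots,T_\ell$, $\ell\ge0$, with $T_i\approx T_{i+1}$ or $T_i\succ T_{i+1}$ for each $i$; an \emph{ascending walk} is the reverse of a descending walk.

The largest element of $G$ supplies a function that is monotone along walks. For $d\ge2$, $G\ne\emptyset$ and $g=\max G$, define the \emph{level} of a $(d-1)$-set $T$ by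
\[
\lambda(T)=\chi(T\cup g)\ \text{ if }g\notin T,\qquad \lambda(T)=0\ \text{ if }g\in T .
\]

\begin{lemma}\label{lem:level}
If $T\approx T'$, then $\lambda(T)=\lambda(T')$. If $T\succ T'$, then $\lambda(T)\ge\lambda(T')$; and if moreover $g\notin T\cup T'$, then $\lambda(T)$ and $\lambda(T')$ are not both $0$.
\end{lemma}

\begin{proof}
Let $Q=T\cup T'$. If $g\notin Q$, then by \eqref{eq:facets} the sequence of $\chi$ at $Q\cup g$ is $(\chi(Q),\lambda(Q^1),\dots,\lambda(Q^d))$, and all three claims follow from (A4). If $Q=R\cup g$, then $Q^1=R$ has level $\chi(Q)$ and $Q^2,\dots,Q^d$ have level $0$. So $(\lambda(Q^1),\dots,\lambda(Q^d))$ is $(+,0,\dots,0)$, $(0,\dots,0)$ or $(-,0,\dots,0)$ according to $\chi(Q)=+,0,-$: weakly decreasing, constant, or weakly increasing, as required.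
\end{proof}

\begin{lemma}[Acyclicity]\label{lem:acyclic}
Let $\chi\in\mathcal{A}_d(G)$. No closed descending walk contains a step $T\succ T'$.
\end{lemma}

\begin{proof}
We induct on $d$ and, for fixed $d$, on $|G|$. If $d=1$ or $|G|\le d-1$, there is at most one $(d-1)$-set and there are no steps. Otherwise let $g=\max G$. By Lemma~\ref{lem:level} the level is weakly decreasing along the walk, and the walk is closed, so the level is constant on it. If the constant is $+$ or $-$, no set on the walk contains $g$, and the claim follows by induction for $\chi|_{G\setminus g}$.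

Let the level be $0$ on the walk. We project the walk to one for $\theta=\chi/g\in\mathcal{A}_{d-1}(G\setminus g)$, whose relations $\succ_\theta,\approx_\theta$ live on $(d-2)$-sets. For $T$ on the walk with $g\in T$ put $T^*=T\setminus g$. For $T$ on the walk with $g\notin T$ we have $\theta(T)=\lambda(T)=0$, so any two distinct $(d-2)$-subsets of $T$ are $\approx_\theta$; let $T^*$ be any one of them. Consider a step from $T$ to $T'$.
\begin{itemize}
\item Both contain $g$. Put $R=(T\cup T')\setminus g$. Then $\chi(R\cup g)=\theta(R)$, and by \eqref{eq:facets} $T=(R\cup g)^{i+1}$, $T'=(R\cup g)^{j+1}$ where $T^*=R^i$, $T'^*=R^j$. So $T\succ T'$ gives $T^*\succ_\theta T'^*$ and $T\approx T'$ gives $T^*\approx_\theta T'^*$.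
\item Exactly one contains $g$. Call the other one $T_0$. Then $T\cup T'=T_0\cup g$ and $\chi(T_0\cup g)=\lambda(T_0)=0$, so the step is $\approx$. Both $T^*$ and $T'^*$ are subsets of $T_0$, hence equal or $\approx_\theta$.
\item Neither contains $g$. Both levels are $0$, so the step is $\approx$ by the last claim of Lemma~\ref{lem:level}. The $(d-2)$-set $T\cap T'$ is equal or $\approx_\theta$ to each of $T^*$ and $T'^*$.
\end{itemize}
In each case there is a descending walk for $\theta$ from $T^*$ to $T'^*$, and it is a $\succ_\theta$ step whenever $T\succ T'$. Concatenating, a closed descending walk for $\chi$ with a $\succ$ step would give one for $\theta$ with a $\succ_\theta$ step, against the induction on $d$.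
\end{proof}

The \emph{cells} of $\chi$ are the classes of the equivalence relation generated by $\approx$. Put $c\ge c'$ if there is a descending walk from a member of $c$ to a member of $c'$. Two members of a cell are joined by $\approx$ steps, so there is then such a walk from \emph{any} member of $c$ to \emph{any} member of $c'$, and $\ge$ is transitive. If $c\ge c'\ge c$, there is a closed descending walk through members of both cells; by Lemma~\ref{lem:acyclic} all its steps are $\approx$, so $c=c'$. Thus the cells form a poset $C(\chi)$. If $T\succ T'$, the cell of $T$ is strictly greater than the cell of $T'$, since otherwise $T\succ T'\approx\dots\approx T$ would be a closed walk.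

\subsection{Extensions are cuts}

A \emph{cut} of a poset $C$ is a map $\psi\colon C\to\{+,0,-\}$ such that
\[
c>c'\ \Longrightarrow\ \psi(c)\ge\psi(c')\text{ and }\psi(c),\psi(c')\text{ are not both }0 .
\]

\begin{proposition}\label{prop:extension}
Let $n\ge1$, $\omega\in\mathcal{G}_{n-1}$, and let $\psi$ be a sign function on the triples of $[n-1]$. Let $(\omega,\psi)$ denote the function on $\binom{[n]}{4}$ that equals $\omega$ on $\binom{[n-1]}{4}$ and sends $T\cup n$ to $\psi(T)$. Then $(\omega,\psi)\in\mathcal{G}_n$ if and only if $\psi$ is constant on the cells of $\omega$ and defines a cut of $C(\omega)$.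
\end{proposition}

\begin{proof}
The $5$-sets that contain $n$ are the sets $Q\cup n$, with sequence $(\omega(Q),\psi(Q^1),\dots,\psi(Q^4))$. By (A4), all of these are admissible if and only if $\psi(T)=\psi(T')$ whenever $T\approx T'$, and $\psi(T)\ge\psi(T')$, not both $0$, whenever $T\succ T'$. A cut of $C(\omega)$ has these properties, because $T\succ T'$ forces a strict inequality of cells. Conversely, let $\psi$ have them. Then $\psi$ is constant on cells. If $c>c'$, a descending walk from $c$ to $c'$ contains a $\succ$ step and $\psi$ is weakly decreasing along it; if both ends had value $0$, all values on the walk would be $0$, which is impossible at the $\succ$ step.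
\end{proof}

Every element of $\mathcal{G}_n$ is of the form $(\omega,\psi)$ with $\omega=\chi|_{[n-1]}$ and $\psi=\chi/n$, and $(\omega_1,\psi_1)\le(\omega_2,\psi_2)$ means $\omega_1\le\omega_2$ and $\psi_1\le\psi_2$ as functions on $4$-sets and triples.

For $n=5$ and $\omega(1234)=+$ the poset $C(\omega)$ is the chain $123>124>134>234$, and its nine cuts are the path from ${+}{+}{+}{+}{+}$ to ${+}{-}{-}{-}{-}$ in Example~\ref{ex:five}. For $\omega(1234)=0$ there is a single cell, and the three cuts give ${0}{+}{+}{+}{+}$, ${0}{-}{-}{-}{-}$ and the zero signing.

In the picture with parabolas the extensions are parametrized by $h(n)\in\mathbb{R}$, and prescribing some of the signs $\psi(T)$ to be $+$ or $-$ confines $h(n)$ to an open interval, which is empty or contractible. Cuts behave the same way. For subsets $U,D$ of a poset $C$ let $F(C;U,D)$ be the poset of cuts of $C$ that equal $+$ on $U$ and $-$ on $D$, ordered as sign functions.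

\begin{lemma}\label{lem:cuts}
The poset $F(C;U,D)$ is nonempty if and only if there are no $c\in U$, $c'\in D$ with $c\le c'$. If it is nonempty, it is contractible.
\end{lemma}

\begin{proof}
If $c\in U$, $c'\in D$ and $c\le c'$, a cut in $F(C;U,D)$ would have $-=\psi(c')\ge\psi(c)=+$, which is false. Suppose there is no such pair. Then the upper ideal $U^{\uparrow}$ generated by $U$ and the lower ideal $D^{\downarrow}$ generated by $D$ are disjoint, and every $\psi\in F(C;U,D)$ is $+$ on $U^{\uparrow}$ and $-$ on $D^{\downarrow}$. Let $C^*=C\setminus(U^{\uparrow}\cup D^{\downarrow})$. Any cut of $C^*$, extended by $+$ on $U^{\uparrow}$ and $-$ on $D^{\downarrow}$, is a cut of $C$: for $c>c'$ the condition holds if $c\in U^{\uparrow}$ or $c'\in D^{\downarrow}$, and otherwise $c'\notin U^{\uparrow}$ and $c\notin D^{\downarrow}$, so both lie in $C^*$. Hence $F(C;U,D)\cong F(C^*;\emptyset,\emptyset)$, and it remains to show that the poset $F(C^*)$ of all cuts of a poset $C^*$ is contractible.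

We induct on $|C^*|$; for $C^*=\emptyset$ it is a point. Let $x$ be a maximal element of $C^*$. For a cut $\psi$ with $\psi(x)=-$ let $\alpha(\psi)$ be obtained by changing $\psi(x)$ to $0$, and let $\alpha(\psi)=\psi$ otherwise. The result is a cut, because $\psi(x)=-$ forces $\psi(c)=-$ for all $c<x$ and nothing lies above $x$. The map $\alpha$ satisfies $\alpha\ge\mathrm{id}$ and is the identity on its image $F_1=\{\psi:\psi(x)\ne-\}$. It is order-preserving: if $\psi_1\le\psi_2$ and $\alpha(\psi_2)(x)\neq0$, then $\psi_2(x)=+=\psi_1(x)$. By (T3), $F(C^*)\simeq F_1$. On $F_1$ let $\beta$ set the value at $x$ to $+$. This gives a cut, $\beta$ is order-preserving, $\beta\le\mathrm{id}$ because $\psi(x)\in\{0,+\}$, and $\beta$ is the identity on its image $\{\psi:\psi(x)=+\}\cong F(C^*\setminus x)$. By (T3) and induction, $F_1$ is contractible.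
\end{proof}

\section{Deleting the largest element}\label{sec:deletion}

Let $n\ge1$ and let $\sigma$ be any family of subsets of $[n]$. Let $\pi\colon\mathcal{G}_n(\sigma)\to\mathcal{G}_{n-1}$ be restriction to $[n-1]$, let $R(\sigma)$ be its image with the order induced from $\mathcal{G}_{n-1}$, and put $\sigma\setminus n=\{I\setminus n:I\in\sigma\}$. Since $I\in V(\chi)$ implies $I\setminus n\in V(\chi|_{[n-1]})$, we have $R(\sigma)\subseteq\mathcal{G}_{n-1}(\sigma\setminus n)$. We show that $\pi$ is a homotopy equivalence onto $R(\sigma)$, and then determine when this inclusion is an equality.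

\subsection{The restriction map}

For a triple $T=\{t_1<t_2<t_3\}$, say that a set $J$ \emph{takes the ends} of $T$ if $J\cap T=\{t_1,t_3\}$, and that it \emph{takes the middle} of $T$ if $J\cap T=\{t_2\}$.

\begin{lemma}\label{lem:fiber}
For $\omega\in\mathcal{G}_{n-1}(\sigma\setminus n)$ we have $\pi^{-1}(\omega)\cong F(C(\omega);U,D)$, where $U$ is the set of cells containing a triple whose ends are taken by some $J\in\sigma$ with $n\notin J$, and $D$ is the set of cells containing a triple whose middle is taken by some $I\in\sigma$ with $n\in I$.
\end{lemma}

\begin{proof}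
By Proposition~\ref{prop:extension} the extensions of $\omega$ are the cuts $\psi$ of $C(\omega)$. The conditions that $\sigma$ imposes on $4$-sets inside $[n-1]$ hold because $\sigma\setminus n\subseteq V(\omega)$. On $Q=T\cup n$, a set $J\not\ni n$ cannot be negative, and it is positive exactly when it takes the ends of $T$. A set $I\ni n$ cannot be positive on $Q$, and it is negative exactly when it takes the middle of $T$.
\end{proof}

So the preimages of single points of $R(\sigma)$ are contractible. This alone does not make an order-preserving map a homotopy equivalence: a bijection from a two-element antichain to a two-element chain has points as preimages. What is missing there is the possibility of lifting a relation $y<f(x)$, and the following variant of (T2) adds it.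

\begin{lemma}\label{lem:quillenvariant}
Let $f\colon P\to P'$ be order-preserving. Suppose that \textup{(i)} $f^{-1}(y)$ is contractible for all $y\in P'$, and \textup{(ii)} $f^{-1}(y)\cap P_{\le x}$ is contractible whenever $x\in P$ and $y<f(x)$. Then $f$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Fix $y$ and consider the inclusion $f^{-1}(y)\hookrightarrow f^{-1}(P'_{\ge y})$. The preimage of the elements below $x$ is $f^{-1}(y)\cap P_{\le x}$. It is contractible by (ii) if $y<f(x)$, and it has maximum $x$ if $f(x)=y$. By (T2) and (i), $f^{-1}(P'_{\ge y})\simeq f^{-1}(y)$ is contractible. Now apply (T2) to $f$.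
\end{proof}

\begin{proposition}\label{prop:deletion}
For every family $\sigma$ of subsets of $[n]$, the map $\pi\colon\mathcal{G}_n(\sigma)\to R(\sigma)$ is a homotopy equivalence.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:quillenvariant}. Condition (i) holds by Lemmas~\ref{lem:fiber} and~\ref{lem:cuts}, since $\pi^{-1}(\omega)\ne\emptyset$ for $\omega\in R(\sigma)$.

For (ii), let $\chi=(\omega_0,\psi)\in\mathcal{G}_n(\sigma)$ and $\omega\in R(\sigma)$ with $\omega<\omega_0$. Since $\mathcal{G}_n(\sigma)$ is a lower ideal, the elements of $\pi^{-1}(\omega)$ below $\chi$ are all the signings $(\omega,\psi')\in\mathcal{G}_n$ with $\psi'\le\psi$. They form the poset $F(C(\omega);U',D')$, where $U'$ and $D'$ are the sets of cells of $\omega$ that contain a triple $T$ with $\psi(T)=+$ and $\psi(T)=-$, respectively. By Lemma~\ref{lem:cuts} it suffices to find one element. Let $\psi_+$ be obtained from $\psi$, as a function on triples, by replacing all zeros by $+$. Then $\psi_+\le\psi$, and we check that $(\omega(Q),\psi_+(Q^1),\dots,\psi_+(Q^4))$ is admissible for each $4$-set $Q\subseteq[n-1]$. If $\omega_0(Q)=0$, then $\psi$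 is constant on $Q^1,\dots,Q^4$ by (A4), so $\psi_+$ is constant and nonzero there, and a sequence $(s,\varepsilon,\varepsilon,\varepsilon,\varepsilon)$ with $\varepsilon\ne0$ is admissible for every $s$. If $\omega_0(Q)\ne0$, then $\omega(Q)=\omega_0(Q)$, the sequence of $\chi$ at $Q\cup n$ is not all zero, and (A3) allows us to replace its zero by $+$. Hence $(\omega,\psi_+)\in\mathcal{G}_n$.
\end{proof}

\subsection{The obstruction to extending}

Let $\omega\in\mathcal{A}_4(G)$ and $I,J\in V(\omega)$. The ordered pair $(J,I)$ is \emph{obstructed} at $\omega$ if there is an ascending walk of triples $T_0,\dots,T_\ell$ such that $J$ takes the ends of $T_0$ and $I$ takes the middle of $T_\ell$. Lemmas~\ref{lem:fiber} and~\ref{lem:cuts} say the following.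

\begin{corollary}\label{cor:image}
A signing $\omega\in\mathcal{G}_{n-1}(\sigma\setminus n)$ lies in $R(\sigma)$ if and only if there are no $J,I\subseteq[n-1]$ with $J\in\sigma$, $I\cup n\in\sigma$ and $(J,I)$ obstructed at $\omega$.
\end{corollary}

An obstruction involves a walk of arbitrary length in the poset of cells. The key lemma turns it into a statement about $I$ and $J$ alone. The level function again controls the walk, now from both ends of $G$.

\begin{lemma}\label{lem:key}
Let $\omega\in\mathcal{A}_4(G)$ and $I,J\in V(\omega)$, and let $(J,I)$ be obstructed at $\omega$. Then either there are $p<q<s$ with $p,s\in J\setminus I$ and $q\in I\setminus J$, or $I\subseteq J$ and $|J\setminus I|\ge2$.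
\end{lemma}

\begin{proof}
We induct on $|G|$; for $|G|<3$ there are no triples. Let $T_0,\dots,T_\ell$ be the walk and $g=\max G$. By Lemma~\ref{lem:level}, $\lambda(T_0)\le\dots\le\lambda(T_\ell)$. If $g\notin J$, then $g\notin T_0$ because $\max T_0\in J$, and $J$ is positive on $T_0\cup g$, so $\lambda(T_0)=+$. If $g\in I$, then $g\notin T_\ell$ because $\max T_\ell\notin I$, and $I$ is negative on $T_\ell\cup g$, so $\lambda(T_\ell)=-$. Hence:
\begin{itemize}
\item $g\in I\setminus J$ is impossible, since it would give $+\le-$.
\item If $g\notin I\cup J$, all levels are $+$, no $T_i$ contains $g$, and $(J,I)$ is obstructed at $\omega|_{G\setminus g}$. Induction gives the conclusion.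
\item If $g\in I\cap J$, all levels are $-$, no $T_i$ contains $g$, and $(J\setminus g,I\setminus g)$ is obstructed at $\omega|_{G\setminus g}$. Induction gives the conclusion for $I\setminus g$ and $J\setminus g$, and it carries over to $I$ and $J$.
\end{itemize}
This settles the lemma unless $\max G\in J\setminus I$. Passing to $(G^{\mathrm{op}},-\omega)$ preserves $V$ (Lemma~\ref{lem:symmetry}(b)), the relations $\succ$ and $\approx$, the ends and middle of a triple, and the conclusion. So the same argument settles the lemma unless $\min G\in J\setminus I$. Assume then that $\min G$ and $\max G$ both lie in $J\setminus I$. If there is $q\in I\setminus J$, then $\min G<q<\max G$ gives the first alternative. Otherwise $I\subseteq J$ and $|J\setminus I|\ge2$.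
\end{proof}

\begin{corollary}\label{cor:key}
Let $\omega\in\mathcal{G}_{n-1}$, and let $(J,I)$ be obstructed at $\omega$. If $J$ and $I\cup n$ are separated in $[n]$, then $I\subseteq J$ and $|J\setminus I|\ge2$.
\end{corollary}

\begin{proof}
In the first alternative of Lemma~\ref{lem:key}, the elements $p<q<s<n$ satisfy $p,s\in J\setminus(I\cup n)$ and $q,n\in(I\cup n)\setminus J$.
\end{proof}

\begin{example}\label{ex:second}
The second alternative occurs. Let $n=5$ and $\sigma=\{124,25\}$, a separated pair. Both $J=124$ and $I=\{2\}$ are cyclic intervals of $[4]$, so $\mathcal{G}_4(\sigma\setminus5)=\mathcal{G}_4$. At $\omega=0$ the pair $(J,I)$ is obstructed by the walk $134\approx123$. In the notation of Example~\ref{ex:five}, the partial words ${\cdot}{\cdot}{\cdot}{+}{+}$ of $124$ and ${\cdot}{-}{-}{\cdot}{\cdot}$ of $25$ extend only to ${-}{-}{-}{+}{+}$, so $R(\sigma)$ is the single point $-$. Thus separation alone does not give $R(\sigma)=\mathcal{G}_{n-1}(\sigma\setminus n)$; a condition on sizes has to rule out the second alternative.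
\end{example}

\section{Moves and the proof of Theorem~\ref{thm:fibers}}\label{sec:moves}

If all members of $\sigma$ have size $k$, the second alternative cannot occur and deletion reduces $\sigma$ to $\sigma\setminus n$. But $\sigma\setminus n$ contains sets of sizes $k-1$ and $k$, so the induction hypothesis does not apply to it. We repair this by enlarging the small sets one at a time. The tool is again deletion, applied after a rotation to the element $a$ being added: two sets that differ only in $a$ become equal when $a$ is deleted.

\begin{lemma}[Moves]\label{lem:moves}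
Let $\sigma$ be a family of subsets of $[n]$, $I\in\sigma$ and $a\in[n]$. Suppose one of the following holds.
\begin{enumerate}
\item[(up)] $a\notin I$, the set $L=I\cup a$ is separated from every member of $\sigma$, and no $J\in\sigma$ satisfies $a\notin J$, $I\subseteq J$ and $|J\setminus I|\ge2$.
\item[(down)] $a\in I$, the set $L=I\setminus a$ is separated from every member of $\sigma$, and no $J\in\sigma$ satisfies $a\in J$, $J\subseteq I$ and $|I\setminus J|\ge2$.
\end{enumerate}
Then the inclusion $\mathcal{G}_n(\sigma\cup\{L\})\hookrightarrow\mathcal{G}_n(\sigma)$ is a homotopy equivalence.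
\end{lemma}

\begin{proof}
The hypotheses are invariant under rotation, so by Lemma~\ref{lem:symmetry}(a) we may take $a=n$. Put $\sigma'=\sigma\cup\{L\}$. We show $R(\sigma')=R(\sigma)$. Then the restriction map $\mathcal{G}_n(\sigma')\to R(\sigma)$ is the inclusion followed by the restriction map $\mathcal{G}_n(\sigma)\to R(\sigma)$; both restriction maps are homotopy equivalences by Proposition~\ref{prop:deletion}, and (T4) gives the claim.

The inclusion $R(\sigma')\subseteq R(\sigma)$ follows from $\mathcal{G}_n(\sigma')\subseteq\mathcal{G}_n(\sigma)$. Let $\omega\in R(\sigma)$. As $L\setminus n=I\setminus n$, we have $\sigma'\setminus n=\sigma\setminus n$ and $\omega\in\mathcal{G}_{n-1}(\sigma'\setminus n)$. By Corollary~\ref{cor:image}, no pair coming from $\sigma$ is obstructed at $\omega$, and we must show the same for the pairs that involve $L$.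

(up) As $n\in L$, these are the pairs $(J,I)$ with $J\in\sigma$, $n\notin J$. The sets $J$ and $I\cup n=L$ are separated, so by Corollary~\ref{cor:key} an obstruction would give $I\subseteq J$ and $|J\setminus I|\ge2$, which is excluded.

(down) As $n\notin L$, these are the pairs $(L,J\setminus n)$ with $J\in\sigma$, $n\in J$. The sets $L$ and $J$ are separated, so an obstruction would give $J\setminus n\subseteq L$ and $|L\setminus(J\setminus n)|\ge2$, that is, $J\subseteq I$ and $|I\setminus J|\ge2$, which is excluded.
\end{proof}

It remains to choose, for each small set $X$, the element to add and the order in which to treat the small sets, so that the family stays separated throughout. The set $X$ came from $X\cup n$, and the natural substitute for $n$ is the largest element of $[n-1]$ missing from $X$. The order matters. For $n=6$ and $\sigma=\{146,236\}$ the small sets are $14$ and $23$, and both receive the element $5$. Treating $23$ first produces $235$, which is not separated from $14$ because of $1<2<4<5$. Treating $14$ first produces $145$, which is separated from $23$ and then from $235$.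

\begin{proof}[Proof of Theorem~\ref{thm:fibers}]
We induct on $n$. For $n\le3$ there are no $4$-sets and $\mathcal{G}_n(\sigma)$ is a point. Let $n\ge4$. If $k\in\{0,n\}$, the members of $\sigma$ are neither positive nor negative on any $4$-set, and $\mathcal{G}_n(\sigma)=\mathcal{G}_n$ has a maximum. Let $1\le k\le n-1$ and $m=n-1$.

\emph{Step 1: deletion.} Suppose some $\omega\in\mathcal{G}_m(\sigma\setminus n)$ is not in $R(\sigma)$. By Corollary~\ref{cor:image} there are $J,I\subseteq[m]$ with $J,\,I\cup n\in\sigma$ and $(J,I)$ obstructed at $\omega$. The sets $J$ and $I\cup n$ are separated, so Corollary~\ref{cor:key} gives $I\subseteq J$ and $|J\setminus I|\ge2$. This is impossible, because $|J|=k$ and $|I|=k-1$. Hence $R(\sigma)=\mathcal{G}_m(\sigma\setminus n)$, and $\mathcal{G}_n(\sigma)\simeq\mathcal{G}_m(\sigma\setminus n)$ by Proposition~\ref{prop:deletion}.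

Write $\sigma\setminus n=\mathcal{X}\cup\mathcal{Y}$, where $\mathcal{X}=\{I\setminus n:n\in I\in\sigma\}$ consists of $(k-1)$-sets and $\mathcal{Y}=\{J\in\sigma:n\notin J\}$ of $k$-sets. This family is pairwise separated in $[m]$, since four elements of $[m]$ that alternate between two of its members alternate between the corresponding members of $\sigma$. It also remembers one thing about $n$:
\begin{equation}\label{eq:star}
\text{for }J\in\mathcal{Y},\ X\in\mathcal{X}\text{ there are no }p<q<s\text{ with }p,s\in J\setminus X,\ q\in X\setminus J,
\end{equation}
because $p<q<s<n$ would alternate between $J$ and $X\cup n$, which both lie in $\sigma$.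

\emph{Step 2: enlarging the small sets.} For $X\in\mathcal{X}$ let $a(X)=\max([m]\setminus X)$, which exists because $k-1<m$. Thus $X$ contains every element of $[m]$ above $a(X)$. Order $\mathcal{X}=\{X_1,\dots,X_N\}$ by increasing $a(X)$, and break ties lexicographically: $X$ comes before $X'$ if the least element of the symmetric difference $X\triangle X'$ lies in $X$. (This is a total order: it compares indicator vectors from the left, with $1$ before $0$.) Put $L_i=X_i\cup a(X_i)$ and
\[
\sigma_i=\mathcal{Y}\cup\{L_1,\dots,L_i\}\cup\{X_{i+1},\dots,X_N\}\qquad(0\le i\le N),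
\]
so $\sigma_0=\sigma\setminus n$. We show by induction on $i\ge1$ that $\sigma_i$ is pairwise separated and $\mathcal{G}_m(\sigma_{i-1})\simeq\mathcal{G}_m(\sigma_i)$. Assume $\sigma_{i-1}$ is pairwise separated, and let $X=X_i\in\sigma_{i-1}$, $a=a(X)$, $L=L_i$.

\emph{Claim: $L$ is separated from every $J\in\sigma_{i-1}$.} If $J=X$, then $J\setminus L=\emptyset$. If $a\in J$, then $L\setminus J=X\setminus J$ and $J\setminus L\subseteq J\setminus X$, so the claim follows from the separation of $J$ and $X$. Let $a\notin J\ne X$, and suppose the claim fails. Now $L\setminus J=(X\setminus J)\cup a$ and $J\setminus L=J\setminus X$. Since $J$ and $X$ are separated, four alternating elements must include $a$; listed cyclically from $a$ they are $a,p,q,s$ with $p,s\in J\setminus X$ and $q\in X\setminus J$. So $p,q,s$ appear in this order in the list $a+1,\dots,m,1,\dots,a-1$. As $p\notin X$ and $a+1,\dots,m\in X$, we get $p<a$, and therefore $p<q<s<a$. We go through the possibilities for $J$.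
\begin{itemize}
\item $J\in\mathcal{Y}$. This contradicts \eqref{eq:star}.
\item $J=L_j$ with $j<i$. Then $a(X_j)\le a$. If $a(X_j)=a$, then $a\in L_j$; if $a(X_j)<a$, then $a\in X_j\subseteq L_j$. Both contradict $a\notin J$.
\item $J=X_j$ with $j>i$ and $a(X_j)>a$. Then $a(X_j)\in X\setminus J$, and $p<q<s<a(X_j)$ alternate between $J\setminus X$ and $X\setminus J$, although $J$ and $X$ are separated.
\item $J=X_j$ with $j>i$ and $a(X_j)=a$. No $b\in X\setminus J$ is smaller than $p$, since $b<p<q<s$ would alternate. So the least element of $J\triangle X$, which is at most $p$, lies in $J$. Then $J$ comes before $X$, contradicting $j>i$.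
\end{itemize}
This proves the claim.

Hence $\sigma_{i-1}\cup\{L\}=\sigma_i\cup\{X\}$ is pairwise separated, and so is its subfamily $\sigma_i$. All its members have size $k-1$ or $k$, so none contains $X$ with two more elements and none is contained in $L$ with two fewer. Lemma~\ref{lem:moves} in $[m]$, applied (up) to $X\in\sigma_{i-1}$ and (down) to $L\in\sigma_i$, gives
\[
\mathcal{G}_m(\sigma_{i-1})\simeq\mathcal{G}_m(\sigma_{i-1}\cup\{L\})=\mathcal{G}_m(\sigma_i\cup\{X\})\simeq\mathcal{G}_m(\sigma_i).
\]

Finally, $\sigma_N\subseteq\binom{[m]}{k}$ is pairwise separated and $k\le m$, so $\mathcal{G}_m(\sigma_N)$ is nonempty and contractible by induction on $n$. Therefore so is $\mathcal{G}_n(\sigma)$.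
\end{proof}

\section{Nonzero signings admit a non-interval of each size}\label{sec:noninterval}

To prove Proposition~\ref{prop:noninterval} we need a supply of members of $V(\chi)$ with controlled size. Throughout this section $n\ge4$, $x=n-1$ and $y=n$.

For $\chi=\chi_h$ the supply comes from the parabolas through the last two points. Subtracting a linear function, assume $h(x)=h(y)=0$, and put $u(b)=h(b)/((b-x)(b-y))$ for $b\le n-2$. The point $(b,h(b))$ lies below the parabola $\mu\,(t-x)(t-y)$ exactly when $u(b)<\mu$, so as $\mu$ grows the parabola sweeps the points in the order of increasing $u$. Formula \eqref{eq:divdiff} shows that this order is recorded by the signing: for $a<b\le n-2$,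
\begin{equation}\label{eq:pencil}
h[abxy]=\frac{u(a)}{a-b}+\frac{u(b)}{b-a}=\frac{u(b)-u(a)}{b-a}.
\end{equation}
For a general signing the same order is recovered by contracting twice.

\subsection{Lifting from contractions, and the weak order}

\begin{lemma}\label{lem:lift}
Let $\chi\in\mathcal{A}_d(G)$ with $d\ge2$, $g=\max G$ and $\theta=\chi/g$. If $K\in V(\theta)$, then $K\in V(\chi)$ and $K\cup g\in V(\chi)$.
\end{lemma}

\begin{proof}
Let $Q$ be a $d$-set. If $Q=T\cup g$ and one of $K$, $K\cup g$ is positive (negative) on $Q$, then $K$ is positive (negative) on $T$, so $\chi(Q)=\theta(T)$ is the required sign. Let $g\notin Q$; then $K$ and $K\cup g$ meet $Q$ in the same set. Suppose $K$ is positive on $Q$. Then $K$ is positive on $Q^1=Q\setminus\max Q$ and negative on $Q^d=Q\setminus\min Q$, so the admissible sequence $(\chi(Q),\theta(Q^1),\dots,\theta(Q^d))$ has second entry $+$ and last entry $-$. It is therefore weakly decreasing, and $\chi(Q)=+$. Exchanging all signs gives the case where $K$ is negative on $Q$.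
\end{proof}

Let $\rho\in\mathcal{A}_2(G)$. For $a<b$ in $G$ write $a\prec b$, $b\prec a$ or $a\sim b$ according to $\rho(ab)=+$, $-$ or $0$; let $\sim$ be symmetric and put $a\sim a$. A set $K$ is positive on $\{a<b\}$ if $a\in K\not\ni b$ and negative if $a\notin K\ni b$. Hence
\begin{equation}\label{eq:Vrho}
K\in V(\rho)\iff a\prec b\text{ for all }a\in K,\ b\in G\setminus K .
\end{equation}

\begin{lemma}\label{lem:weakorder}
The relation $\sim$ is an equivalence relation, and its classes, called \emph{blocks}, can be numbered $B_1,\dots,B_r$ so that $a\prec b$ whenever $a\in B_i$, $b\in B_j$ and $i<j$.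
\end{lemma}

\begin{proof}
For $a<b<c$ the sequence $(\rho(ab),\rho(ac),\rho(bc))$ is admissible. By (A2) two zeros force the third, so $\sim$ is transitive. The admissible sequences with exactly one zero are $(0,\varepsilon,\varepsilon)$, $(\varepsilon,0,-\varepsilon)$ and $(\varepsilon,\varepsilon,0)$. For $\varepsilon=+$ they say $a,b\prec c$; $a,c\prec b$; $a\prec b,c$; and for $\varepsilon=-$ all these relations are reversed. So two equivalent elements have the same relation to any third element, and $\prec$ descends to the blocks. The sequences $(+,-,+)$ and $(-,+,-)$, which describe the cycles $a\prec b\prec c\prec a$ and $a\prec c\prec b\prec a$, are not admissible. If $u\prec v\prec w$, then $u\sim w$ is impossible because $u$ and $w$ have different relations to $v$, and $w\prec u$ would be a cycle; so $u\prec w$. Thus $\prec$ induces a total order on the blocks.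
\end{proof}

Now fix $\chi\in\mathcal{G}_n$, $\chi\ne0$, and let $\rho=(\chi/y)/x\in\mathcal{A}_2([n-2])$, so $\rho(ab)=\chi(abxy)$, with blocks $B_1,\dots,B_r$.

\begin{lemma}\label{lem:twoblocks}
There are at least two blocks.
\end{lemma}

\begin{proof}
Suppose $\rho$ is identically zero, so $\chi$ vanishes on all $4$-sets containing $x$ and $y$. For distinct $a,b,c\le n-2$ the sequence at $abcxy$ has three zeros, so $\chi(abcx)=\chi(abcy)=0$ by (A2). For a $4$-set $Q\subseteq[n-2]$ the sequence at $Q\cup x$ then has four zeros, so $\chi(Q)=0$. Hence $\chi=0$, a contradiction.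
\end{proof}

If all blocks are singletons, Proposition~\ref{prop:noninterval} follows at once. The union $K$ of the first $k-1$ blocks lies in $V(\rho)$ by \eqref{eq:Vrho}, and Lemma~\ref{lem:lift} applied twice puts $K\cup x$ and $K\cup y$ in $V(\chi)$. If both were cyclic intervals, then $K=\{n-k,\dots,n-2\}$ and $K=\{1,\dots,k-1\}$, so $k=n-1$. The difficulty in general is that $k-1$ may fall strictly inside a block.

\subsection{Cutting through a block}

In the picture, the points of a block $B$ lie on one parabola together with the points at $x$ and $y$. Adding a small polynomial of degree at most $2$ moves the parabola above the points of a cyclic interval of $B\cup xy$ and below the others, without disturbing the remaining points. The combinatorial version perturbs the signing instead: we show that $\chi$ vanishes on $B\cup xy$, replace it there by a signing that splits the block, and transfer the resulting set back to $\chi$.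

\begin{lemma}\label{lem:block}
Let $0\le i<r$, $K=B_1\cup\dots\cup B_i$, $B=B_{i+1}$ and $S=B\cup xy$. If $Z$ is a cyclic interval of $S$, then $K\cup Z\in V(\chi)$.
\end{lemma}

\begin{proof}
Fix $b_0\in B$ and put $T_0=b_0xy$. For $z\notin T_0$ we have $\chi(T_0\cup z)=\rho(b_0z)$, so $\chi(T_0\cup z)=0$ if and only if $z\in S$.

(1) \emph{$\chi$ vanishes on all $4$-sets $Q\subseteq S$.} We induct on $|Q\setminus T_0|\ge1$. The case $|Q\setminus T_0|=1$ was just noted. Otherwise choose distinct $z,z'\in Q\setminus T_0$ and $t\in T_0\setminus Q$, and let $P=Q\cup t$. By induction $\chi(P\setminus z)=\chi(P\setminus z')=0$, so $\chi(Q)=0$ by (A2).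

(2) \emph{If $T\subseteq S$ is a triple and $p\notin S$, then $\chi(T\cup p)\ne0$.} We induct on $|T\setminus T_0|$. The case $T=T_0$ was noted above. Otherwise choose $z\in T\setminus T_0$ and $t\in T_0\setminus T$, and let $P=T\cup tp$. We have $\chi(T\cup t)=0$ by (1). If also $\chi(T\cup p)=0$, then $\chi(P\setminus z)=0$ by (A2); but $P\setminus z=T'\cup p$ with $T'=(T\setminus z)\cup t$, and $\chi(T'\cup p)\ne0$ by induction.

(3) \emph{For any $\eta\in\mathcal{A}_4(S)$, the function $\chi'$ equal to $\eta$ on $\binom{S}{4}$ and to $\chi$ elsewhere lies in $\mathcal{G}_n$.} Let $P$ be a $5$-set. If $P\subseteq S$, its sequence is that of $\eta$. If $|P\cap S|\le3$, its sequence is that of $\chi$. If $|P\cap S|=4$, then $\chi$ vanishes at $P\cap S$ by (1) and at no other $4$-subset of $P$ by (2), and (A3) allows us to replace this zero by $\eta(P\cap S)$.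

(4) \emph{Splitting the block.} Let $u(b)=0$ for $b\in Z\cap B$ and $u(b)=1$ for $b\in B\setminus Z$. Define $h\colon S\to\mathbb{R}$ by $h(x)=h(y)=0$ and $h(b)=u(b)(b-x)(b-y)$, and take $\eta=\chi_h$, which lies in $\mathcal{A}_4(S)$ by Lemma~\ref{lem:divdiff}. Form $\chi'$ as in (3), put $\rho'=(\chi'/y)/x$, and let $\prec'$ be its relation. Let $K'=K\cup(Z\cap B)$, and take $a\in K'$ and $b\in[n-2]\setminus K'$. If $a,b\in B$, then $u(a)<u(b)$, and \eqref{eq:pencil} gives $a\prec'b$. Otherwise $abxy\not\subseteq S$, so $\rho'(ab)=\rho(ab)$; here $a$ lies in one of $B_1,\dots,B_{i+1}$, $b$ lies in one of $B_{i+1},\dots,B_r$, and they are not both in $B_{i+1}$, so $a\prec b$ and $a\prec'b$. By \eqref{eq:Vrho}, $K'\in V(\rho')$. Lemma~\ref{lem:lift}, applied to $\chi'/y$ and then to $\chi'$, adding $x$ and $y$ when they belong to $Z$, gives $K\cup Z\in V(\chi')$.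

(5) \emph{Back to $\chi$.} Let $K\cup Z$ be positive or negative on a $4$-set $Q$. If $Q\subseteq S$, then $(K\cup Z)\cap Q=Z\cap Q$, which contradicts Lemma~\ref{lem:foursets}(b); this is the only use of the hypothesis on $Z$. So $Q\not\subseteq S$, and $\chi(Q)=\chi'(Q)$ is the required sign.
\end{proof}

\subsection{Choosing the set}

\begin{proof}[Proof of Proposition~\ref{prop:noninterval}]
Since $1\le k-1<n-2$, there is an $i$ with $|K|\le k-1<|K\cup B|$, where $K=B_1\cup\dots\cup B_i$ and $B=B_{i+1}$. Let $S=B\cup xy$, $t=k-1-|K|$ and $O=[n-2]\setminus(K\cup B)$. Then $0\le t<|B|$, and $K\ne\emptyset$ or $O\ne\emptyset$ by Lemma~\ref{lem:twoblocks}. Let $B^{\mathrm{top}}$ and $B^{\mathrm{bot}}$ consist of the $t$ largest and the $t$ smallest elements of $B$ in the usual order. In $S$ the elements of $B$ are followed by $x$ and $y$, so $B^{\mathrm{top}}\cup x$ and $B^{\mathrm{bot}}\cup y$ are cyclic intervals of $S$. By Lemma~\ref{lem:block}, the $k$-sets $K\cup B^{\mathrm{top}}\cup x$ and $K\cup B^{\mathrm{bot}}\cup y$ lie in $V(\chi)$. If one of them is not a cyclic interval of $[n]$, we are done. Assume both are. The first contains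 $n-1$ and not $n$, and the second contains $n$ and not $n-1$, so
\begin{equation}\label{eq:segments}
K\cup B^{\mathrm{top}}\text{ is a final segment and }K\cup B^{\mathrm{bot}}\text{ is an initial segment of }[n-2].
\end{equation}
We use \eqref{eq:segments} to find an element outside $B$ lying between two elements $b^-<b^+$ that are consecutive in $B$. A cyclic interval of $S$ that treats $b^-$ and $b^+$ alike then gives a set that is not a cyclic interval of $[n]$. A \emph{run} means a set of elements of $B$ that are consecutive in $B$; runs are cyclic intervals of $S$, and there is a run containing $b^-,b^+$ of every size from $2$ to $|B|$.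

\emph{Case $K\ne\emptyset$.} Fix $\kappa\in K$. By \eqref{eq:segments}, the elements of $[n-2]$ above $\kappa$ lie in $K\cup B^{\mathrm{top}}$ and those below $\kappa$ lie in $K\cup B^{\mathrm{bot}}$. Hence the elements of $B\setminus B^{\mathrm{top}}$ lie below $\kappa$ and those of $B\setminus B^{\mathrm{bot}}$ lie above $\kappa$, and both sets are nonempty because $t<|B|$. The elements of $B$ above $\kappa$ lie in $B^{\mathrm{top}}$, so $t\ge1$. Let $b^-$ and $b^+$ be the elements of $B$ next below and next above $\kappa$, and let $W$ be a run containing them with $|W|=|B|-t+1$, a number between $2$ and $|B|$. Then $Z=S\setminus W$ is a cyclic interval of $S$ with $t+1$ elements, and $K\cup Z\in V(\chi)$ has $|K|+t+1=k$ elements. It contains $\kappa$ and $x$ and omits $b^-$ and $b^+$, so it is negative on $\{b^-<\kappa<b^+<x\}$ and is not a cyclic interval by Lemma~\ref{lem:foursets}(b).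

\emph{Case $K=\emptyset$.} Then $t=k-1\ge1$, and there is an element $o\in O$. By \eqref{eq:segments}, $B^{\mathrm{top}}$ is a nonempty final segment and $B^{\mathrm{bot}}$ a nonempty initial segment of $[n-2]$, neither containing $o$, so $B$ has elements on both sides of $o$. Let $b^-$ and $b^+$ be the elements of $B$ next below and next above $o$, and let $W$ be a run containing them with $|W|=t+1=k$, a number between $2$ and $|B|$. Then $W\in V(\chi)$ by Lemma~\ref{lem:block}. It contains $b^-$ and $b^+$ and omits $o$ and $x$, so it is positive on $\{b^-<o<b^+<x\}$ and is not a cyclic interval.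
\end{proof}

The last case is visible in Example~\ref{ex:five}. For $\chi={+}{+}{+}{0}{-}$ we have $\rho(12)=+$, $\rho(13)=0$, $\rho(23)=-$, so the blocks are $B_1=\{1,3\}$ and $B_2=\{2\}$. With $k=2$ the first two candidates, $34$ and $15$, are cyclic intervals, and the proof produces $W=13$, the only member of $\gamma_2(\chi)$.

With Theorem~\ref{thm:fibers} and Proposition~\ref{prop:noninterval} established, the proof of Theorem~\ref{thm:main} given in Section~\ref{sec:comparison} is complete.

\begin{thebibliography}{1}

\bibitem{SSW}
Francisco Santos, Christian Stump and Volkmar Welker,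
\emph{Noncrossing sets and a Gra{\ss}mann associahedron},
arXiv:1403.8133 (2014).

\end{thebibliography}
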